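\title{The membrane indices of $\mathcal{O}_{\mathbb{P}^3}(-2)^{\oplus 2}$ are Laurent polynomials}

\begin{abstract}
Let $Z$ be the total space of $\mathcal{O}_{\mathbb{P}^3}(-2)^{\oplus 2}$, a Calabi--Yau fivefold, with the action of a four-dimensional torus for which two tangent weights at each fixed point are opposite. The membrane indices of $Z$ are extracted from the all-genus equivariant Gromov--Witten series by a multiple cover formula. We prove that they are Laurent polynomials with integer coefficients in every degree. The generating series is written as the Hall pairing of two symmetric functions, each depending on one variable, and a commutator computation in the fermionic Fock space shows that these functions have no poles. We also determine the symmetries and the Newton polygon of the indices, and the indices in degrees at most three.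
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The fivefold and the torus}
Let $Z=\operatorname{Tot}\big(\mathcal{O}_{\mathbb{P}^3}(-2)^{\oplus 2}\big)$, presented as the quotient
\[
Z=\big(\mathbb{A}^6\setminus\{x_0=x_1=x_2=x_3=0\}\big)/\mathbb{G}_m,\qquad s\cdot(x,y)=(sx_0,\dots,sx_3,s^{-2}y_0,s^{-2}y_1).
\]
The torus $\mathbb{G}_m^6$ acts on $\mathbb{A}^6$ with tangent weights $\epsilon_0,\dots,\epsilon_3,\alpha_0,\alpha_1$, and the action descends to $Z$. Let $\mathsf{T}\subset\mathbb{G}_m^6$ be the four-dimensional subtorus defined by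
\begin{equation}\label{eq:torus}
\alpha_0=-\epsilon_0-\epsilon_1,\qquad \alpha_1=-\epsilon_2-\epsilon_3 .
\end{equation}
The six weights sum to zero on $\mathsf T$, so $\mathsf T$ fixes the holomorphic fiveform of $Z$. The fixed points of $\mathsf T$ are the coordinate points $p_0,\dots,p_3\in\mathbb P^3$, and the invariant curves in $\mathbb P^3$ are the six lines $p_jp_k$.

The equations \eqref{eq:torus} divide the indices into the pairs $\{0,1\}$ and $\{2,3\}$. Let $j\mapsto\bar\jmath$ be the involution that exchanges $0\leftrightarrow1$ and $2\leftrightarrow3$, call $j$ and $k$ \emph{adjacent} if they lie in different pairs, and put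
\[
w_{jk}=\epsilon_k-\epsilon_j,\qquad u_j=w_{j\bar\jmath}.
\]
Near $p_j$ the coordinates are $x_k/x_j$ and $x_j^2y_s$, with tangent weights $w_{jk}$ and $\alpha_s+2\epsilon_j$. For $j\in\{0,1\}$ we have $\alpha_0+2\epsilon_j=-u_j$ and $\alpha_1+2\epsilon_j=-w_{j2}-w_{j3}$; for $j\in\{2,3\}$ we have $\alpha_1+2\epsilon_j=-u_j$ and $\alpha_0+2\epsilon_j=-w_{j0}-w_{j1}$. Hence, if $k$ is adjacent to $j$, the weights of $T_{p_j}Z$ are
\begin{equation}\label{eq:weights}
u_j,\quad -u_j,\qquad w_{jk},\quad w_{j\bar k},\quad -w_{jk}-w_{j\bar k}: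
\end{equation}
a pair of opposite weights and a triple with sum zero.

\subsection{Gromov--Witten series and membrane indices}
Let $[L]$ be the class of a line in $\mathbb P^3\subset Z$ and let $d\ge1$. A stable map to $Z$ of class $d[L]$ from a connected curve $C$ is a stable map $f\colon C\to\mathbb P^3$ of degree $d$ together with two sections of $f^*\mathcal O(-2)$. Such a section vanishes on the components that are not contracted, where the degree is negative, and it is constant on each connected contracted subcurve, which meets a noncontracted component. So $H^0(C,f^*\mathcal O(-2))=0$, and $\overline{\mathcal M}_g(Z,d[L])=\overline{\mathcal M}_g(\mathbb P^3,d)$ is proper. Let $L_s$ ($s=0,1$) be $\mathcal O(-2)$ with the linearization of weight $\alpha_s+2\epsilon_j$ at $p_j$, and let $\pi$ be the universal curve. Then $R^1\pi_*f^*L_s$ is a vector bundle of rank $2d+g-1$, and the equivariant Gromov--Witten invariant is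
\begin{equation}\label{eq:GW}
\mathrm{GW}_{g,d}=\int_{[\overline{\mathcal M}_g(Z,d[L])]^{\mathrm{vir}}_{\mathsf T}}1=\int_{[\overline{\mathcal M}_g(\mathbb P^3,d)]^{\mathrm{vir}}_{\mathsf T}}e_{\mathsf T}(R^1\pi_*f^*L_0)\,e_{\mathsf T}(R^1\pi_*f^*L_1).
\end{equation}
The virtual dimension of $\overline{\mathcal M}_g(\mathbb P^3,d)$ is $4d$, so $\mathrm{GW}_{g,d}$ is homogeneous of degree $2(2d+g-1)-4d=2g-2$ in the $\epsilon_i$. Put $\mathrm{GW}_d=\sum_{g\ge0}\mathrm{GW}_{g,d}$.

To give the sum a meaning we replace $\epsilon_i$ by $\hbar\epsilon_i$ and work in $K((\hbar))$ with $K=\mathbb Q(\epsilon_0,\dots,\epsilon_3)$; we suppress $\hbar$ from the notation. The substitution $q_i^{1/2}=e^{\hbar\epsilon_i/2}$ embeds $\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]$, and hence its fraction field, into $K((\hbar))$: a relation $\sum_{s=1}^rn_se^{\hbar l_s}=0$ with distinct linear forms $l_s$ gives $\sum_sn_sl_s^k=0$ for $0\le k<r$, and the Vandermonde determinant forces $n_s=0$. For $F\in K((\hbar))$ we write $F(q_i^k)$ for the result of $\hbar\mapsto k\hbar$;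 on rational functions this is $q_i^{1/2}\mapsto q_i^{k/2}$.

The \emph{membrane indices} $\Omega_{d[L]}$, which we abbreviate to $\Omega_d$, are defined by
\begin{equation}\label{eq:def}
\mathrm{GW}_d=\sum_{k\mid d}\frac1k\,\Omega_{d/k}(q_i^k),\qquad d\ge1 .
\end{equation}
The term $k=1$ is $\Omega_d$, so \eqref{eq:def} determines the $\Omega_d$ recursively. It is known that each $\Omega_d$ is a rational function in the ring
\begin{equation}\label{eq:ring}
\mathbb Z\Big[q_0^{\pm1/2},\dots,q_3^{\pm1/2},\Big\{\frac1{1-\prod_iq_i^{n_i/2}}\Big\}_{\boldsymbol n\in\mathbb Z^4\setminus\{0\}}\Big];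
\end{equation}
we do not use this fact. The following question comes from \cite{Schuler}.

\medskip
\noindent\emph{Is $\Omega_d$ a Laurent polynomial, that is, an element of $\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]$, for every $d\ge1$?}
\medskip

The meaning of \eqref{eq:def} is best seen after exponentiation. Let
\[
\mathcal Z(Q)=\sum_{d\ge0}\mathcal Z_dQ^d=\exp\sum_{d\ge1}\mathrm{GW}_dQ^d .
\]
If $\Omega_d=\sum_mn_{m,d}\,m$ is a finite integral combination of monomials, then \eqref{eq:def} says that $\mathcal Z=\prod_{d,m}(1-mQ^d)^{-n_{m,d}}$. Thus the question asks whether $\mathcal Z$ is the graded character of a symmetric algebra generated, in each degree, by a finite-dimensional virtual representation of the cover of $\mathsf T$ on which the $q_i^{1/2}$ are characters.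

Properness suggests a positive answer but does not prove it. Since \eqref{eq:GW} is an equivariant integral over a proper space, $\mathrm{GW}_{g,d}$ is a polynomial in the $\epsilon_i$, and by recursion every coefficient of $\hbar^n$ in $\Omega_d$ is a polynomial. This excludes a function such as $1/(1-x)$ with $x=q_1/q_0$, whose expansion begins with $-1/(\hbar u_0)$. It does not exclude $1/(1+x)=(1-x)/(1-x^2)$, which lies in \eqref{eq:ring} and has polynomial Taylor coefficients. Poles at nontrivial roots of unity are invisible to the expansion in $\hbar$, and they do occur in the individual terms of the localization sum (Section~\ref{sec:low}). To exclude them one needs the series in closed form.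

\subsection{Results}
Put
\[
q=q_1/q_0=e^{u_0},\qquad t=q_3/q_2=e^{u_2},\qquad [n]=[n]_q=q^{n/2}-q^{-n/2},\qquad R=\mathbb Z[q^{\pm1/2}].
\]
Let $\Lambda$ be the ring of symmetric functions, that is, the polynomial ring in the power sums $p_1,p_2,\dots$ with $\deg p_k=k$, completed by degree; the field of coefficients will be clear from the context. For a partition $\mu$ of length $\ell(\mu)$ let $p_\mu=\prod_ip_{\mu_i}$ and $z_\mu=|\mathrm{Aut}\,\mu|\prod_i\mu_i$, where $\mathrm{Aut}\,\mu$ is the group of permutations of equal parts. The Hall pairing is $\langle p_\mu,p_\nu\rangle=z_\mu\delta_{\mu\nu}$, and $\langle f,g\rangle_Q=\sum_dQ^d\langle f_d,g_d\rangle$, where $f_d$ is the part of degree $d$. Let $s_\nu$ be the Schur functions, let $h(\square)$ be the hook lengths of $\nu$, and let $\kappa_\nu=\sum_i\nu_i(\nu_i-2i+1)$. Define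
\begin{equation}\label{eq:A}
A_\nu(q)=q^{3\kappa_\nu/4}\prod_{\square\in\nu}\frac1{[h(\square)]},\qquad \phi_q=\sum_\nu A_\nu(q)\,s_\nu,\qquad \Psi_q=\phi_q\,\phi_{q^{-1}} .
\end{equation}

\begin{theorem}\label{thm:main}
We have $\mathcal Z(Q)=\langle\Psi_q,\Psi_t\rangle_Q$. All coefficients of $\Psi_q$ in the basis $p_\mu$ lie in $\mathbb Q[q^{\pm1/2}]$, and all coefficients $\mathcal Z_d$ lie in $\mathbb Z[q^{\pm1/2},t^{\pm1/2}]$. Consequently
\[
\Omega_d\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}]\subset\mathbb Z[q_0^{\pm1/2},\dots,q_3^{\pm1/2}]\qquad\text{for all }d\ge1 .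
\]
\end{theorem}

This answers the question in the affirmative. The second theorem is a complement that describes the shape of these Laurent polynomials. The Newton polygon of a Laurent polynomial in $q^{1/2},t^{1/2}$ is the convex hull of the exponents $(a,b)$ of the monomials $q^at^b$ that occur in it.

\begin{theorem}\label{thm:shape}
Let $D=d(d-2)/2$. Then $\Omega_d\in(qt)^{d/2}\,\mathbb Z[q^{\pm1},t^{\pm1}]$, and $\Omega_d$ is invariant under $q\mapsto q^{-1}$, under $t\mapsto t^{-1}$ and under $q\leftrightarrow t$. Moreover $\Omega_1=0$, and for $d\ge2$ the Newton polygon of $\Omega_d$ is the square $[-D,D]^2$, with all corner coefficients equal to $2$ (for $d=2$ it is a point with coefficient $2$). Explicitly,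
\[
\Omega_2=2,\qquad \Omega_3=2\,\frac{[4]_q}{[1]_q}\,\frac{[4]_t}{[1]_t}.
\]
\end{theorem}

\subsection{Plan of the proof}
Section~\ref{sec:low} collects the facts on symmetric functions that we need and shows, in degrees one and two, the two mechanisms that remove the poles from $\Psi_q$. Section~\ref{sec:loc} evaluates \eqref{eq:GW} by localization: two of the six lines drop out, and each vertex becomes a two-partition Hodge integral. Section~\ref{sec:glue} glues the vertices and reduces the result to $\langle\Psi_q,\Psi_t\rangle_Q$. Section~\ref{sec:fock} proves the key regularity statement for $\log\phi_q$. Sections~\ref{sec:main} and~\ref{sec:shape} deduce the two theorems.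

\section{Symmetric functions and the first two degrees}\label{sec:low}

\subsection{Standard facts}
We use the following properties of $\Lambda$.
\begin{itemize}
\item[(S1)] For finite families $(m_a)_{a\in\mathsf H}$ and $(m'_b)_{b\in\mathsf H'}$ of positive integers, $\big\langle\prod_ap_{m_a},\prod_bp_{m'_b}\big\rangle=\sum_\sigma\prod_am_a$, where $\sigma$ runs over the bijections $\mathsf H\to\mathsf H'$ with $m'_{\sigma(a)}=m_a$. This restates the definition of $z_\mu$.
\item[(S2)] The Schur functions are orthonormal. Both $p_\mu$ and $s_\mu s_\nu$ are integral combinations of Schur functions; the coefficients are characters of symmetric groups and Littlewood--Richardson numbers.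
\item[(S3)] If $f(-p)$ denotes the image of $f$ under $p_k\mapsto-p_k$, then $s_\nu(-p)=(-1)^{|\nu|}s_{\nu'}$, where $\nu'$ is the transposed partition.
\item[(S4)] (Cauchy identity) For scalars $a_k$ we have $\exp\sum_k\frac{a_kp_k}k=\sum_\nu s_\nu|_{p_k=a_k}\,s_\nu$.
\item[(S5)] The ring map $\Delta\colon p_k\mapsto p_k\otimes1+1\otimes p_k$ is adjoint to multiplication: $\langle\Delta f,g\otimes h\rangle=\langle f,gh\rangle$. For monomials in the $p_k$ this follows from (S1) by sorting the bijections according to the set of factors of $f$ that are matched with factors of $g$. In two sets of variables, $(\Delta f)(x,y)=f\big(p(x)+p(y)\big)$.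
\item[(S6)] Let $n(\nu)=\sum_i(i-1)\nu_i$. Then $n(\nu')=\sum_i\binom{\nu_i}2$, so $\kappa_\nu=2\big(n(\nu')-n(\nu)\big)$ is even and $\kappa_{\nu'}=-\kappa_\nu$. Summing arm lengths, leg lengths and $1$ over the boxes gives $\sum_\square h(\square)=n(\nu')+n(\nu)+|\nu|$.
\item[(S7)] We have $s_\nu|_{p_k=1/[k]}=q^{\kappa_\nu/4}\prod_\square[h(\square)]^{-1}$. Indeed $1/[k]$ is the $k$-th power sum of $q^{-1/2},q^{-3/2},\dots$, and the principal specialization $s_\nu(1,x,x^2,\dots)=x^{n(\nu)}\prod_\square(1-x^{h(\square)})^{-1}$ \cite{Macdonald} at $x=q^{-1}$ gives $q^{-|\nu|/2-n(\nu)+\sum h/2}\prod[h]^{-1}$; now use (S6).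
\end{itemize}
For several sets of variables the pairing is taken in each set, and $\langle\ ,\ \rangle_Q$ records the total degree.

\subsection{The parity of $\phi_q$}
\begin{lemma}\label{lem:parity}
We have $\phi_{q^{-1}}(p)=\phi_q(-p)$. Hence $\log\Psi_q$ is twice the sum of those terms of $\log\phi_q$, expanded in the $p_\mu$, for which $\ell(\mu)$ is even, and only $\ell(\mu)\ge2$ occurs.
\end{lemma}

\begin{proof}
The partitions $\nu$ and $\nu'$ have the same hook lengths and opposite $\kappa$, and $[h]_{q^{-1}}=-[h]_q$. So $A_\nu(q^{-1})=(-1)^{|\nu|}A_{\nu'}(q)$, and by (S3)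
\begin{equation}\label{eq:inverse}
\phi_{q^{-1}}=\sum_\nu A_\nu(q)\,(-1)^{|\nu|}s_{\nu'}=\phi_q(-p).
\end{equation}
The substitution $p\mapsto-p$ is a ring map that multiplies $p_\mu$ by $(-1)^{\ell(\mu)}$. Since $A_\emptyset=1$, the logarithm has no constant term.
\end{proof}

\subsection{Degrees one and two by hand}
We have $\kappa_{(1)}=0$, $\kappa_{(2)}=2$, $\kappa_{(1,1)}=-2$ and $s_{(2)}=\frac12(p_1^2+p_2)$, $s_{(1,1)}=\frac12(p_1^2-p_2)$. Therefore
\[
\phi_q=1+\frac{p_1}{[1]}+\frac{(q^{3/2}+q^{-3/2})\,p_1^2+[3]\,p_2}{2[1][2]}+\cdots .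
\]
In the logarithm, the coefficient of $p_1^2$ is
\[
\frac{q^{3/2}+q^{-3/2}}{2[1][2]}-\frac1{2[1]^2}=\frac{q^{3/2}+q^{-3/2}-q^{1/2}-q^{-1/2}}{2[1][2]}=\frac12,
\]
because $[2]=[1](q^{1/2}+q^{-1/2})$ and the last numerator equals $[1][2]$. Thus
\begin{equation}\label{eq:logphi2}
\log\phi_q=\frac{p_1}{[1]}+\frac{[3]}{2[1][2]}\,p_2+\frac12\,p_1^2+\cdots,\qquad \Psi_q=1+p_1^2+\cdots .
\end{equation}
Granting $\mathcal Z=\langle\Psi_q,\Psi_t\rangle_Q$, we find $\mathcal Z=1+2Q^2+\cdots$, so $\Omega_1=0$ and $\Omega_2=2$.

Two different things happen in \eqref{eq:logphi2}. The terms of length one have poles, and the coefficient of $p_2$ has a pole at $q=-1$, of the kind that properness does not see. These terms disappear only because $\phi_q$ is multiplied by $\phi_{q^{-1}}$; the pairing $\langle\phi_q,\phi_t\rangle_Q$ has the coefficient $1/([1]_q[1]_t)$ at $Q^1$. The term of length two, on the other hand, has lost its poles in the passage to the logarithm. Proposition~\ref{prop:key} states that this second cancellation takes place for all lengths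 $\ell\ge2$, and together with Lemma~\ref{lem:parity} it removes all poles from $\Psi_q$.

\section{Localization}\label{sec:loc}

\subsection{Fixed loci}
We apply the virtual localization formula of Graber and Pandharipande to the second integral in \eqref{eq:GW}: it is the sum, over the components $F$ of the fixed locus, of the integrals over $[F]^{\mathrm{vir}}$ of the restricted integrand divided by $e_{\mathsf T}(N^{\mathrm{vir}}_F)$, where $N^{\mathrm{vir}}_F$ is the part of nonzero weight in the virtual tangent space. The $\epsilon_i$ are independent on $\mathsf T$, so the fixed loci in $\overline{\mathcal M}_g(\mathbb P^3,d)$ are those of the standard torus. They are indexed by connected graphs $\Gamma$. A vertex $v$ is a connected component $C_v$ of the preimage of some $p_j$; it has a genus $g_v$ (zero if $C_v$ is a point) and a valence $\ell_v\ge1$. An edge $e$ is a noncontracted component $C_e\cong\mathbb P^1$ that covers a line $p_jp_k$ with degree $d_e$, fully ramified over $p_j$ and $p_k$. We have $\sum_ed_e=d$ and $g=\sum_vg_v+h^1(\Gamma)$.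 The fixed locus $F_\Gamma$ is the quotient of $M_\Gamma=\prod_v\overline{\mathcal M}_{g_v,\ell_v}$ by a group of order $|\mathrm{Aut}\,\Gamma|\prod_ed_e$, and its virtual class is its fundamental class. The factors $\overline{\mathcal M}_{0,1}$ and $\overline{\mathcal M}_{0,2}$ are points: they stand for a smooth point of $C$ and for a node joining two edges. The tangent weight of $C_e$ at the point over $p_j$ is $w_{jk}/d_e$; fractional weights appear because the action lifts to $C_e$ after a finite cover of $\mathsf T$.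

All edge computations rest on the following count.

\begin{lemma}\label{lem:P1}
Let a torus act on $\mathbb P^1$ with tangent weight $\omega\ne0$ at $0$, and let $L$ be an equivariant line bundle of degree $m$ with weight $a$ at $0$. If $m\ge0$, then $H^1(L)=0$ and $H^0(L)$ has the weights $a-s\omega$, $0\le s\le m$. If $m<0$, then $H^0(L)=0$ and $H^1(L)$ has the weights $a+s\omega$, $1\le s\le-m-1$.
\end{lemma}

\begin{proof}
Let $z$ be the coordinate at $0$ and $\sigma$ the equivariant generator of $L$ near $0$. The section $z^s\sigma$ on $\mathbb P^1\setminus\{0,\infty\}$ has weight $a-s\omega$; it is regular at $0$ if and only if $s\ge0$ and regular at $\infty$ if and only if $s\le m$. In the \v{C}ech complex, $H^0$ is spanned by the $z^s\sigma$ regular at both points and $H^1$ by those regular at neither.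
\end{proof}

\subsection{Two lines drop out}
\begin{lemma}\label{lem:vanish}
If $\Gamma$ has an edge over $p_0p_1$ or over $p_2p_3$, its contribution is zero.
\end{lemma}

\begin{proof}
Let $e$ be an edge of degree $d_e$ over $p_0p_1$. The bundle $f^*L_0|_{C_e}$ has degree $-2d_e$ and weight $-u_0$ at the point over $p_0$, where the tangent weight is $u_0/d_e$. By Lemma~\ref{lem:P1}, $H^1(C_e,f^*L_0)$ has the weights $-u_0+su_0/d_e$ for $1\le s\le2d_e-1$, and $s=d_e$ gives the weight $0$. Over $M_\Gamma$ the curve $C_e$ and the map $f|_{C_e}$ are constant, so $H^1(C_e,f^*L_0)$ is a trivial bundle, and its equivariant Euler class is the product of the weights, namely $0$. Restriction $f^*L_0\to f^*L_0|_{C_e}$ is a surjection of sheaves on a curve, so it is surjective on $H^1$. Hence $e_{\mathsf T}(R^1\pi_*f^*L_0)$ has the factor $0$ on $M_\Gamma$. For $p_2p_3$ the same argument applies to $L_1$, which has weight $-u_2$ at $p_2$, where the line has tangent weight $u_2$.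
\end{proof}

This is the first use of \eqref{eq:torus}. What remains are the four lines $p_jp_k$ with $j,k$ adjacent; they form the square in Figure~\ref{fig:square}. At each fixed point only two directions are left, which is why Hodge integrals with two partitions will suffice.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw[thick] (0,2)--(2,2)--(2,0)--(0,0)--cycle;
\draw[dashed] (0,2)--(2,0);
\draw[dashed] (2,2)--(0,0);
\fill (0,2) circle (1.6pt) node[above left] {$p_0\ (q)$};
\fill (2,2) circle (1.6pt) node[above right] {$p_2\ (t)$};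
\fill (2,0) circle (1.6pt) node[below right] {$p_1\ (q^{-1})$};
\fill (0,0) circle (1.6pt) node[below left] {$p_3\ (t^{-1})$};
\node[above] at (1,2) {$x_{02}$};
\node[right] at (2,1) {$x_{12}$};
\node[below] at (1,0) {$x_{13}$};
\node[left] at (0,1) {$x_{03}$};
\end{tikzpicture}
\caption{The four fixed points and six invariant lines of $\mathbb P^3$. The dashed lines $p_0p_1$ and $p_2p_3$, which are disjoint in $\mathbb P^3$, do not contribute to the localization sum. Each solid line carries a set of variables, and each point $p_j$ carries the parameter $e^{u_j}$ shown in parentheses.}\label{fig:square}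
\end{figure}

\subsection{Factorization into edges and vertices}
From now on all edges join adjacent points. Since $H^0(C,f^*L_s)=0$, the integrand of \eqref{eq:GW} is the inverse Euler class of $\chi(C,f^*L_0\oplus f^*L_1)$, where $\chi=H^0-H^1$, so it combines with the term $\chi(C,f^*T\mathbb P^3)$ of the virtual tangent space to $\chi(C,f^*TZ)$. Let $\mathbb E$ be the Hodge bundle on $\overline{\mathcal M}_{g,\ell}$, with Chern classes $\lambda_i$ and fiber dual to $H^1(C_v,\mathcal O)$, and let $\psi_1,\dots,\psi_\ell$ be the cotangent classes. The normalization sequence of $C$ gives in equivariant $K$-theory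
\[
\chi(C,f^*TZ)=\sum_e\chi(C_e,f^*TZ)-\sum_v\big((\ell_v-1)\,T_{f(v)}Z+\mathbb E_v^\vee\otimes T_{f(v)}Z\big).
\]
For a contracted component, $\ell_v-1$ is the number of nodes minus $h^0(C_v,\mathcal O)$; for a node joining two edges it is $1$, and for a smooth point it is $0$. The weights that occur below in the summands $L_s$ are all nonzero, so all these Euler classes are invertible once the zero weight of the tangent direction is removed.

The remaining terms of the virtual tangent space are the deformations minus the infinitesimal automorphisms of $C$. Smoothing a node between $C_e$ and a contracted $C_v$ has first Chern class $x-\psi$, where $x$ is the tangent weight of $C_e$ at the node; smoothing a node between two edges has weight $x+y$, the sum of the two tangent weights. On $C_e$ the vector field of weight zero cancels the zero weight in $H^0(C_e,f^*T(p_jp_k))$, and each end of $C_e$ that is not a node gives one more automorphism, of weight $x$, which is a factor in the numerator. The last two cases are encoded by the conventions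
\begin{equation}\label{eq:unstable}
\int_{\overline{\mathcal M}_{0,1}}\frac1{x-\psi_1}=x,\qquad\int_{\overline{\mathcal M}_{0,2}}\frac1{(x-\psi_1)(y-\psi_2)}=\frac1{x+y}.
\end{equation}
With $\Lambda^\vee(x)=e_{\mathsf T}(\mathbb E^\vee\otimes x)=\sum_i(-1)^i\lambda_ix^{g-i}$, which is $1$ in genus zero, the contribution of $\Gamma$ is
\begin{equation}\label{eq:cont}
\frac1{|\mathrm{Aut}\,\Gamma|\prod_ed_e}\prod_eE_e\prod_vN_v,\qquad N_v=e(T_{f(v)}Z)^{\ell_v-1}\int_{\overline{\mathcal M}_{g_v,\ell_v}}\frac{\prod_{\omega}\Lambda^\vee(\omega)}{\prod_{e\ni v}(x_{e,v}-\psi_e)},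
\end{equation}
where $\omega$ runs over the five weights \eqref{eq:weights}, $x_{e,v}$ is the tangent weight of $C_e$ at $v$, and $E_e$ is the inverse Euler class of $\chi(C_e,f^*TZ)$ with its zero weight removed.

\subsection{Edges}
For adjacent $j,k$ define the \emph{framing} and the \emph{half-edge factor}
\[
\tau_{jk}=\frac{w_{j\bar k}}{w_{jk}},\qquad \eta_{jk}(d)=\frac1{u_jw_{jk}}\,\frac{\prod_{s=1}^{d-1}(d\tau_{jk}+s)}{(d-1)!}.
\]
Both depend only on the weights at $p_j$, and $\tau_{j\bar k}=\tau_{jk}^{-1}$.

\begin{lemma}\label{lem:edge}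
An edge of degree $d$ over $p_jp_k$ has $E_e=\eta_{jk}(d)\,\eta_{kj}(d)$.
\end{lemma}

\begin{proof}
Write $w=w_{jk}$, $b=w_{j\bar k}$, $u=u_j$, and note that $u-w=w_{k\bar\jmath}$ and $b-w=u_k$. Along the line, $TZ$ consists of the tangent bundle $\mathcal O(2)$ with weight $w$ at $p_j$, two copies of $\mathcal O(1)$ with weights $u$ and $b$, and two copies of $\mathcal O(-2)$ with weights $-u$ and $-b-w$. Apply Lemma~\ref{lem:P1} with $\omega=w/d$. The tangent bundle contributes
\[
\prod_{0<|s|\le d}\Big(\frac{sw}d\Big)^{-1}=\frac{(-1)^dd^{2d}}{d!^2\,w^{2d}} .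
\]
The summands with weights $-u$ and $u$ contribute
\[
\frac{\prod_{s=1}^{2d-1}(-u+\frac{sw}d)}{\prod_{s=0}^d(u-\frac{sw}d)}=-\frac1u\prod_{s=d+1}^{2d-1}\Big(u-\frac{sw}d\Big)=-\frac1{u_j}\prod_{s=1}^{d-1}\Big(w_{k\bar\jmath}+\frac{sw_{kj}}d\Big),
\]
which equals $-u_j^{-1}(-w/d)^{d-1}\prod_{s=1}^{d-1}(d\tau_{kj}+s)$. The summands with weights $-b-w$ and $b$ contribute
\[
\frac{\prod_{|s|\le d-1}(-b+\frac{sw}d)}{\prod_{s=0}^d(b-\frac{sw}d)}=-\frac1{b-w}\prod_{s=1}^{d-1}\Big(b+\frac{sw}d\Big)=-\frac1{u_k}\Big(\frac wd\Big)^{d-1}\prod_{s=1}^{d-1}(d\tau_{jk}+s).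
\]
In the product of the three expressions the prefactor is $-\dfrac{d^2}{d!^2\,w^2u_ju_k}=\dfrac1{(d-1)!^2\,u_jw_{jk}\,u_kw_{kj}}$.
\end{proof}

We assign $\eta_{jk}(d)$ to the vertex over $p_j$ and $\eta_{kj}(d)$ to the vertex over $p_k$.

\subsection{Vertices and two-partition Hodge integrals}
The integral $N_v$ contains five Hodge factors. The structure \eqref{eq:weights} of the weights reduces it to a known one. Mumford's relation $c(\mathbb E)c(\mathbb E^\vee)=1$ reads $\Lambda^\vee(x)\Lambda^\vee(-x)=(-1)^gx^{2g}$ and removes the two factors with opposite weights. The three remaining weights have sum zero, so up to scale they are $1,\tau,-\tau-1$. For a torus without opposite weights the first step is not available and all five factors stay.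

For partitions $\mu^+,\mu^-$, not both empty, let $\ell=\ell(\mu^+)+\ell(\mu^-)$ and
\begin{multline}\label{eq:H}
H_{\mu^+,\mu^-}(u,\tau)=\sum_{g\ge0}(-1)^gu^{2g-2+\ell}\,[\tau(\tau+1)]^{\ell-1}\prod_i\frac{\prod_{s=1}^{\mu_i^+-1}(\mu_i^+\tau+s)}{(\mu_i^+-1)!}\prod_i\frac{\prod_{s=1}^{\mu_i^--1}(\mu_i^-\tau^{-1}+s)}{(\mu_i^--1)!}\\
\times\int_{\overline{\mathcal M}_{g,\ell}}\frac{\Lambda^\vee(1)\Lambda^\vee(\tau)\Lambda^\vee(-\tau-1)}{\prod_i(1-\mu_i^+\psi_i)\prod_i\tau\big(\tau-\mu_i^-\psi_{\ell(\mu^+)+i}\big)} .
\end{multline}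
Here the square brackets around $\tau(\tau+1)$ are ordinary brackets, and the unstable terms are defined by \eqref{eq:unstable} after writing $\frac1{c-\mu\psi}=\frac1\mu\cdot\frac1{c/\mu-\psi}$. At $p_j$ call the legs toward $p_{k}$ \emph{plus legs} and those toward $p_{\bar k}$ \emph{minus legs}, where $k=2$ for $j\in\{0,1\}$ and $k=0$ for $j\in\{2,3\}$, and put $\tau_j=\tau_{jk}$.

\begin{lemma}\label{lem:vertex}
Let $v$ be a vertex of genus $g$ over $p_j$ whose plus and minus legs have degrees $\mu^+$ and $\mu^-$. The product of $N_v$ with the half-edge factors assigned to $v$ equals $\prod_i\mu_i^+\prod_i\mu_i^-$ times the genus $g$ term of $H_{\mu^+,\mu^-}(u_j,\tau_j)$.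
\end{lemma}

\begin{proof}
Write $w=w_{jk}$, $\tau=\tau_j$, $u=u_j$, so that the weights are $u,-u,w,\tau w,-(\tau+1)w$ and $e(T_{p_j}Z)=u^2w^3\tau(\tau+1)$. A plus leg of degree $\mu$ has tangent weight $w/\mu$ and a minus leg has $\tau w/\mu$. After Mumford's relation, the remaining integrand is homogeneous of degree $3g-\ell$ in $w$ and the cohomology classes together, and $\dim\overline{\mathcal M}_{g,\ell}=3g-3+\ell$. So the integral is $w^{3-2\ell}$ times its value at $w=1$; the conventions \eqref{eq:unstable} have degrees $1$ and $-1$, in agreement with this. Thus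
\[
N_v=(-1)^gu^{2g+2\ell-2}\,w^{\ell}\,[\tau(\tau+1)]^{\ell-1}\int_{\overline{\mathcal M}_{g,\ell}}\Lambda^\vee(1)\Lambda^\vee(\tau)\Lambda^\vee(-\tau-1)\prod_i\frac{\mu_i^+}{1-\mu_i^+\psi}\prod_i\frac{\mu_i^-}{\tau-\mu_i^-\psi},
\]
with one class $\psi$ for each leg. The half-edge factor of a plus leg is $\frac1{uw}$ times the corresponding quotient in \eqref{eq:H}. For a minus leg, $w_{j\bar k}=\tau w$ and $\tau_{j\bar k}=\tau^{-1}$, so the factor is $\frac1{\tau uw}$ times the corresponding quotient. Multiplying, the powers of $w$ cancel, the power of $u$ becomes $2g-2+\ell$, and each minus leg acquires the factor $\tau^{-1}$.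
\end{proof}

Define the \emph{vertex series} in two sets of variables,
\begin{equation}\label{eq:V}
V(u,\tau;x,y)=\exp\sum_{(\mu^+,\mu^-)\ne(\emptyset,\emptyset)}\frac{H_{\mu^+,\mu^-}(u,\tau)}{|\mathrm{Aut}\,\mu^+|\,|\mathrm{Aut}\,\mu^-|}\,p_{\mu^+}(x)\,p_{\mu^-}(y).
\end{equation}

\begin{theorem}[Liu--Liu--Zhou \cite{LLZ}]\label{thm:LLZ}
We have
\[
V(u,\tau;x,y)=\sum_{\nu^+,\nu^-}e^{u(\kappa_{\nu^+}\tau+\kappa_{\nu^-}\tau^{-1})/2}\;\mathcal W_{\nu^+,\nu^-}(e^u)\,s_{\nu^+}(x)\,s_{\nu^-}(y),
\]
where the Laurent series $\mathcal W_{\nu^+,\nu^-}(e^u)$ in $u$ does not depend on $\tau$, and $\mathcal W_{\nu,\emptyset}(q)=q^{\kappa_\nu/4}\prod_{\square\in\nu}[h(\square)]^{-1}$.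
\end{theorem}

In \cite{LLZ} the genus parameter is $\lambda$ with $u=\sqrt{-1}\lambda$, and the two-partition Hodge integral $G_{g,\mu^+,\mu^-}(\tau)$ carries the prefactor $-\sqrt{-1}^{\,\ell}/(|\mathrm{Aut}\,\mu^+||\mathrm{Aut}\,\mu^-|)$. The identity $(-1)^gu^{2g-2+\ell}=-\sqrt{-1}^{\,\ell}\lambda^{2g-2+\ell}$ translates between the two forms, and $s_\nu=\sum_\mu\chi_\nu(\mu)p_\mu/z_\mu$ turns the character sums into Schur functions. Coefficientwise, the theorem is an identity of Laurent series in $u$ whose coefficients are rational functions of $\tau$. Their poles can lie only at $\tau=0$ and, through \eqref{eq:unstable}, at negative rational numbers. We may therefore specialize to $\tau=1$ and to the nonconstant elements $\tau_j\in K$. Of $\mathcal W$ we use only the two properties stated.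

\section{From graphs to the pairing $\langle\Psi_q,\Psi_t\rangle_Q$}\label{sec:glue}

\subsection{Gluing}
In \eqref{eq:cont} each edge carries $1/d_e$, and by Lemma~\ref{lem:vertex} it receives a factor $d_e$ from each end, so $d_e$ in total. Summing over the genus labels of a fixed underlying graph replaces the automorphism group of the labeled graph by that of the underlying graph (orbit--stabilizer) and the genus terms by the full series $H$. Hence
\begin{equation}\label{eq:graphs}
\sum_{d\ge1}\mathrm{GW}_dQ^d=\sum_{\Gamma\ \mathrm{connected}}\frac{\mathrm{wt}(\Gamma)}{|\mathrm{Aut}\,\Gamma|},\qquad \mathrm{wt}(\Gamma)=\prod_ed_eQ^{d_e}\prod_vH_{\mu_v^+,\mu_v^-}(u_{j(v)},\tau_{j(v)}),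
\end{equation}
where $\Gamma$ has vertices of valence at least $1$ over points $p_{j(v)}$ and edges between adjacent points, labeled by degrees. For each power of $Q$ the sum is finite. The factor $d_e$ for each matched pair of legs is exactly the one in (S1), so the Hall pairing performs the gluing. Take one set of variables for each of the four lines (Figure~\ref{fig:square}) and put
\begin{gather*}
V_0=V(u_0,\tau_0;x_{02},x_{03}),\qquad V_1=V(u_1,\tau_1;x_{12},x_{13}),\\
V_2=V(u_2,\tau_2;x_{02},x_{12}),\qquad V_3=V(u_3,\tau_3;x_{03},x_{13}).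
\end{gather*}

\begin{proposition}\label{prop:glue}
$\mathcal Z(Q)=\langle V_0V_1,V_2V_3\rangle_Q$.
\end{proposition}

\begin{proof}
A partition $\mu$ has $\ell(\mu)!/|\mathrm{Aut}\,\mu|$ orderings, so the exponent in \eqref{eq:V} is
\begin{equation}\label{eq:ordered}
\sum_{\ell^++\ell^-\ge1}\frac1{\ell^+!\,\ell^-!}\sum_{m_1,\dots,m_{\ell^+}}\ \sum_{n_1,\dots,n_{\ell^-}}H_{\{m_r\},\{n_s\}}\prod_rp_{m_r}(x)\prod_sp_{n_s}(y).
\end{equation}
Expand $V_j=\sum_{N_j}\frac1{N_j!}(\log V_j)^{N_j}$. A term of the product is a choice of $N_j$ numbered vertices over each $p_j$, with numbered plus legs and numbered minus legs of given degrees at each vertex. By (S1), applied in each set of variables, the pairing sums over all ways to match the legs over each line in a degree-preserving manner. The result is a sum over possibly disconnected graphs with numbered vertices and legs, of $\mathrm{wt}(\Gamma)$ divided by $c=\prod_jN_j!\prod_v\ell_v^+!\,\ell_v^-!$. A given graph $\Gamma$ has $c$ numberings. The group $\mathrm{Aut}\,\Gamma$ acts freely on them,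 and two numberings give the same term exactly when they lie in one orbit. So $\Gamma$ appears $c/|\mathrm{Aut}\,\Gamma|$ times, and the pairing is $\sum_\Gamma\mathrm{wt}(\Gamma)/|\mathrm{Aut}\,\Gamma|$ over all graphs. As the weight is multiplicative over components, this is the exponential of \eqref{eq:graphs}.
\end{proof}

\subsection{The framings cancel}
By Theorem~\ref{thm:LLZ} and orthonormality of Schur functions, Proposition~\ref{prop:glue} becomes a sum over four partitions $\nu_{jk}$, $j\in\{0,1\}$, $k\in\{2,3\}$: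
\begin{multline}\label{eq:four}
\mathcal Z(Q)=\sum_{\nu_{02},\nu_{03},\nu_{12},\nu_{13}}\ \prod_{j,k}Q^{|\nu_{jk}|}e^{\kappa_{\nu_{jk}}(u_j\tau_{jk}+u_k\tau_{kj})/2}\\
\times\mathcal W_{\nu_{02},\nu_{03}}(q)\,\mathcal W_{\nu_{12},\nu_{13}}(q^{-1})\,\mathcal W_{\nu_{02},\nu_{12}}(t)\,\mathcal W_{\nu_{03},\nu_{13}}(t^{-1}).
\end{multline}
We used $\tau_{j\bar k}=\tau_{jk}^{-1}$ to write the exponents of plus and minus legs in the same form. The product $u_j\tau_{jk}$ is not a linear form, so $e^{u_j\tau_{jk}/2}$ is not a monomial in the $q_i^{1/2}$. The two ends of a line compensate each other.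

\begin{lemma}\label{lem:framing}
For adjacent $j,k$ we have $u_j\tau_{jk}+u_k\tau_{kj}=u_j+u_k$.
\end{lemma}

\begin{proof}
Let $f(x)=(\epsilon_{\bar\jmath}-x)(\epsilon_{\bar k}-x)$. Then $u_j\tau_{jk}=f(\epsilon_j)/(\epsilon_k-\epsilon_j)$ and $u_k\tau_{kj}=-f(\epsilon_k)/(\epsilon_k-\epsilon_j)$. Since $f(x)=x^2-(\epsilon_{\bar\jmath}+\epsilon_{\bar k})x+\epsilon_{\bar\jmath}\epsilon_{\bar k}$, the sum is $\epsilon_{\bar\jmath}+\epsilon_{\bar k}-\epsilon_j-\epsilon_k$.
\end{proof}

So \eqref{eq:four} does not change if every $\tau_{jk}$ is replaced by $1$. Reading the computation backward, with $V_{e^u}(x,y)=V(u,1;x,y)$,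
\begin{equation}\label{eq:tau1}
\mathcal Z(Q)=\big\langle V_q(x_{02},x_{03})\,V_{q^{-1}}(x_{12},x_{13}),\ V_t(x_{02},x_{12})\,V_{t^{-1}}(x_{03},x_{13})\big\rangle_Q .
\end{equation}

\subsection{Collapse to one set of variables}
The value $\tau=1$ is special: the weights along the two legs become equal, and the Hodge integral no longer distinguishes plus legs from minus legs. This expresses the two-leg series through the one-leg series, whose coefficients are explicit.

\begin{lemma}\label{lem:collapse}
$V_q(x,y)=(\Delta\phi_q)(x,y)$.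
\end{lemma}

\begin{proof}
At $\tau=1$ the factors in \eqref{eq:H} for plus and minus legs coincide, so $H_{\mu^+,\mu^-}(u,1)=H(m_1,\dots,m_\ell)$ is a symmetric function of the parts of $\mu^+\cup\mu^-$. Expanding the product in
\[
\sum_{\ell\ge1}\frac1{\ell!}\sum_{m_1,\dots,m_\ell}H(m_1,\dots,m_\ell)\prod_r\big(p_{m_r}(x)+p_{m_r}(y)\big)
\]
and using $\frac1{\ell!}\binom\ell{\ell^+}=\frac1{\ell^+!\,\ell^-!}$ gives \eqref{eq:ordered}. Hence $V_q(x,y)=\Delta f$ with $f=V_q(x,0)$, and Theorem~\ref{thm:LLZ} gives $f=\sum_\nu q^{\kappa_\nu/2}\mathcal W_{\nu,\emptyset}(q)s_\nu=\phi_q$.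
\end{proof}

Since $H(m_1,\dots,m_\ell)$ contains only the powers $u^{2g-2+\ell}$, this identifies the symmetry of Lemma~\ref{lem:parity} with the parity of $H$ under $u\mapsto-u$. In degree one, $V_q=1+(p_1(x)+p_1(y))/[1]_q+\cdots$, so by \eqref{eq:tau1} the lines $p_0p_2$, $p_0p_3$, $p_1p_2$, $p_1p_3$ contribute $+1,-1,-1,+1$ times $1/([1]_q[1]_t)$: each line has poles and the sum is zero.

\begin{proposition}\label{prop:pairing}
$\mathcal Z(Q)=\langle\Psi_q,\Psi_t\rangle_Q$.
\end{proposition}

\begin{proof}
Let $f,g,a,b\in\Lambda$ be homogeneous and write $\Delta a=\sum a_1\otimes a_2$, $\Delta b=\sum b_1\otimes b_2$. Applying (S5) twice, and using that $\Delta$ is a ring map,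
\[
\langle fg,ab\rangle=\langle f\otimes g,\Delta a\,\Delta b\rangle=\sum\langle f,a_1b_1\rangle\langle g,a_2b_2\rangle=\sum\langle\Delta f,a_1\otimes b_1\rangle\langle\Delta g,a_2\otimes b_2\rangle .
\]
Place $a_1,b_1,a_2,b_2$ in the variables $x_{02},x_{03},x_{12},x_{13}$. The right side is then the pairing of $(\Delta f)(x_{02},x_{03})(\Delta g)(x_{12},x_{13})$ with $(\Delta a)(x_{02},x_{12})(\Delta b)(x_{03},x_{13})$. Apply this to the homogeneous parts of $f=\phi_q$, $g=\phi_{q^{-1}}$, $a=\phi_t$, $b=\phi_{t^{-1}}$; as $\Delta$ preserves the total degree, \eqref{eq:tau1} and Lemma~\ref{lem:collapse} give the claim.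
\end{proof}

\section{Regularity of $\log\phi_q$}\label{sec:fock}

\begin{proposition}\label{prop:key}
For $\ell(\mu)\ge2$ the coefficient of $p_\mu$ in $\log\phi_q$ lies in $\mathbb Q[q^{\pm1/2}]$.
\end{proposition}

The difficulty is that $\phi_q$ is given in the Schur basis, where the factor $q^{\kappa_\nu/2}$ acts diagonally, while the statement concerns the logarithm in the power sum basis. The fermionic Fock space accommodates both. There $\kappa_\nu/2$ is the eigenvalue of an operator quadratic in the fermions, so conjugation by $q^{\kappa/2}$ keeps the bosonic operators $\alpha_m$ inside a family of quadratic operators that is closed under commutators. The coefficients of the logarithm are cumulants of such operators, and these can be computed by commutators alone.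

\subsection{The Fock space}
Let $\mathcal F$ be the vector space over $\mathbb Q(q^{1/2})$ with basis the semi-infinite wedges
\[
|\nu\rangle=e_{\nu_1-1/2}\wedge e_{\nu_2-3/2}\wedge e_{\nu_3-5/2}\wedge\cdots,
\]
where $e_k$, $k\in\mathbb Z+\frac12$, is a basis of the one-particle space. The \emph{energy} of $|\nu\rangle$ is $|\nu|$. In the vacuum $|0\rangle=|\emptyset\rangle$ the levels $k<0$ are filled. Let $\psi_k$ be wedging with $e_k$ and $\psi_k^*$ contraction with the dual vector, so $\psi_i\psi_j^*+\psi_j^*\psi_i=\delta_{ij}$ and all other anticommutators vanish. For an operator $Y$ let $\langle Y\rangle$ be the coefficient of $|0\rangle$ in $Y|0\rangle$. The normally ordered product ${:}\psi_i\psi_j^*{:}=\psi_i\psi_j^*-\langle\psi_i\psi_j^*\rangle$ preserves $\mathcal F$, lowers the energy by $j-i$ and has expectation zero. For $n\ge1$ and $r\in\mathbb Z$ put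
\[
\mathcal E_r^{(n)}=\sum_{j\in\mathbb Z+1/2}q^{n(j-r/2)}\,{:}\psi_{j-r}\psi_j^*{:}\ +\ \frac{\delta_{r,0}}{[n]},\qquad \mathcal E_r^{(0)}=\alpha_r=\sum_j{:}\psi_{j-r}\psi_j^*{:}\quad(r\ne0).
\]
On each $|\nu\rangle$ only finitely many terms act nontrivially. The operator $\mathcal E^{(n)}_r$ lowers the energy by $r$, and
\begin{equation}\label{eq:vac}
\mathcal E^{(n)}_r|0\rangle=0\quad(r>0),\qquad \mathcal E^{(n)}_0|0\rangle=\frac1{[n]}|0\rangle .
\end{equation}
We complete $\mathcal F$ by energy. Infinite sums $\sum_{r\le m}Y_r$, where $Y_r$ lowers the energy by $r$, act on the completion and can be multiplied, because each energy component is a finite sum. We use the boson--fermion correspondence: the linear map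
\begin{equation}\label{eq:bf}
\mathcal F\to\Lambda,\qquad \xi\mapsto\text{coefficient of }|0\rangle\text{ in }\exp\Big(\sum_{m\ge1}\frac{p_m}m\alpha_m\Big)\xi,
\end{equation}
sends $|\nu\rangle$ to $s_\nu$ and turns $\alpha_{-k}$ into multiplication by $p_k$.

\begin{lemma}[\cite{OP}]\label{lem:comm}
For $m+n\ge1$, whenever the operators on the left are defined,
\[
\big[\mathcal E_a^{(m)},\mathcal E_b^{(n)}\big]=[an-bm]\;\mathcal E_{a+b}^{(m+n)} .
\]
\end{lemma}

\begin{proof}
On the one-particle space let $\mathsf a^{(n)}_re_k=q^{n(k-r/2)}e_{k-r}$. Comparing exponents,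
\[
n\big(k-\tfrac b2\big)+m\big(k-b-\tfrac a2\big)-(m+n)\big(k-\tfrac{a+b}2\big)=\tfrac{an-bm}2,
\]
so $\mathsf a_a^{(m)}\mathsf a_b^{(n)}=q^{(an-bm)/2}\mathsf a_{a+b}^{(m+n)}$ and $[\mathsf a_a^{(m)},\mathsf a_b^{(n)}]=[an-bm]\,\mathsf a_{a+b}^{(m+n)}$. The anticommutation relations give $[\psi_i\psi_j^*,\psi_k\psi_l^*]=\delta_{jk}\psi_i\psi_l^*-\delta_{li}\psi_k\psi_j^*$, the commutator rule of matrix units, and normal ordering changes each product by a scalar. Hence $[\mathcal E_a^{(m)},\mathcal E_b^{(n)}]$ is $[an-bm]$ times the normally ordered part of $\mathcal E_{a+b}^{(m+n)}$, plus a scalar, which must be the vacuum expectation of the commutator. The scalar is zero if $a+b\ne0$, since the energy changes, and if $a=b=0$, since then both operators are diagonal. Let $b=-a$ with $a>0$ and $N=m+n$. By \eqref{eq:vac} the scalar is $\langle\mathcal E_a^{(m)}\mathcal E_{-a}^{(n)}\rangle$. The second operator moves a particle from a level $k<0$ to the level $k+a>0$ with coefficient $q^{n(k+a/2)}$, and the first moves it back with coefficient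 $q^{m(k+a/2)}$. So the scalar is
\[
\sum_{k=-a+1/2}^{-1/2}q^{N(k+a/2)}=\frac{[aN]}{[N]}=[an-bm]\cdot\frac1{[N]},
\]
which is the contribution of the constant term of $\mathcal E_0^{(N)}$. The case $a<0$ follows by antisymmetry.
\end{proof}

The constant $1/[n]$ in $\mathcal E^{(n)}_0$ is what makes the commutator close without a central term, and it is the only source of denominators in what follows.

\subsection{An operator formula for $\phi_q$}
For $m\ge1$ define $c^{(m)}_j$ by
\begin{equation}\label{eq:c}
\sum_{j\ge0}c^{(m)}_jy^j=\exp\sum_{k\ge1}\frac{[km]}{k[k]}y^k=\prod_{i=0}^{m-1}\frac1{1-yq^{(m-1)/2-i}},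
\end{equation}
where the second equality uses $[km]/[k]=\sum_{i=0}^{m-1}q^{k((m-1)/2-i)}$. The product shows $c^{(m)}_j\in R$. Put
\[
X_m=\sum_{j\ge0}c^{(m)}_j\,\mathcal E^{(m)}_{m-j} .
\]

\begin{lemma}\label{lem:operator}
$\phi_q=\big\langle\exp\big(\sum_{m\ge1}\frac{p_m}mX_m\big)\big\rangle$.
\end{lemma}

\begin{proof}
Let $F=\sum_k\frac{k^2}2\,{:}\psi_k\psi_k^*{:}$. Its eigenvalue on $|\nu\rangle$ is the sum of $k^2/2$ over filled positive levels minus the sum over empty negative levels, which equals
\[
\sum_i\tfrac12\big((\nu_i-i+\tfrac12)^2-(-i+\tfrac12)^2\big)=\tfrac12\kappa_\nu .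
\]
Let $\Theta=\exp Y$ with $Y=\sum_{k\ge1}\frac{\alpha_{-k}}{k[k]}$. Under \eqref{eq:bf}, $\Theta|0\rangle$ corresponds to $\exp\sum_k\frac{p_k}{k[k]}$, so by (S4) and (S7) it is $\sum_\nu q^{\kappa_\nu/4}\prod[h]^{-1}|\nu\rangle$. Hence $q^F\Theta|0\rangle=\sum_\nu A_\nu(q)|\nu\rangle$ corresponds to $\phi_q$. Applying $q^{-F}$ or $\Theta^{-1}$ to a vector does not change its coefficient of $|0\rangle$, because $F|0\rangle=0$ and $Y$ raises the energy. Therefore
\[
\phi_q=\Big\langle\Theta^{-1}q^{-F}\exp\Big(\sum_m\frac{p_m}m\alpha_m\Big)q^F\Theta\Big\rangle=\Big\langle\exp\Big(\sum_m\frac{p_m}m\,\Theta^{-1}q^{-F}\alpha_mq^F\Theta\Big)\Big\rangle .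
\]
The term $\psi_{j-m}\psi_j^*$ of $\alpha_m$ lowers the eigenvalue of $F$ by $\frac{j^2-(j-m)^2}2=m(j-\frac m2)$, so $q^{-F}\alpha_mq^F=\mathcal E^{(m)}_m$. By Lemma~\ref{lem:comm}, $[\mathcal E^{(m)}_r,\alpha_{-k}]=[km]\,\mathcal E^{(m)}_{r-k}$. Thus $-\operatorname{ad}Y$ acts on the operators $\mathcal E^{(m)}_r$ as $\sum_k\frac{[km]}{k[k]}S^k$, where $S$ lowers $r$ by one, and $\Theta^{-1}\mathcal E_m^{(m)}\Theta=e^{-\operatorname{ad}Y}\mathcal E^{(m)}_m=X_m$ by \eqref{eq:c}.
\end{proof}

The denominators $[k]$ of $\Theta$ have canceled against the structure constants $[km]$. This depends on the upper index $m$ being an integer, which comes from $\tau=1$.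

\subsection{Cumulants}
For an ordered list of operators $Y_1,\dots,Y_\ell$ and $B\subset\{1,\dots,\ell\}$, let $Y_B$ be the product of the $Y_i$, $i\in B$, in increasing order. The \emph{cumulants} $\langle Y_B\rangle^c$ of the nonempty sublists are defined by
\begin{equation}\label{eq:cum}
\langle Y_B\rangle=\sum_{\pi}\prod_{C\in\pi}\langle Y_C\rangle^c,
\end{equation}
where $\pi$ runs over the set partitions of $B$. The partition with one block contributes $\langle Y_B\rangle^c$, so \eqref{eq:cum} is a recursion. By induction the cumulant $\langle Y_1,\dots,Y_\ell\rangle^c$ of the full list is an integral combination of products $\prod_{C\in\pi}\langle Y_C\rangle$; in particular it is multilinear. The operators need not commute, and the cumulant depends on their order.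

If all $Y_i$ equal one operator $Y$, then \eqref{eq:cum} is the exponential formula: $\log\langle e^Y\rangle=\sum_{\ell\ge1}\frac1{\ell!}\langle Y,\dots,Y\rangle^c$. With $Y=\sum_m\frac{p_m}mX_m$, Lemma~\ref{lem:operator} and multilinearity give
\begin{equation}\label{eq:log}
\log\phi_q=\sum_{\ell\ge1}\frac1{\ell!}\sum_{m_1,\dots,m_\ell}\langle X_{m_1},\dots,X_{m_\ell}\rangle^c\prod_i\frac{p_{m_i}}{m_i}.
\end{equation}
Two rules determine the cumulants that we need.

\begin{lemma}\label{lem:rules}
Let $\ell\ge2$.
\begin{itemize}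
\item[(a)] If $Y_\ell|0\rangle=\gamma|0\rangle$ for a scalar $\gamma$, then $\langle Y_1,\dots,Y_\ell\rangle^c=0$.
\item[(b)] $\langle\dots,Y_i,Y_{i+1},\dots\rangle^c-\langle\dots,Y_{i+1},Y_i,\dots\rangle^c=\langle\dots,[Y_i,Y_{i+1}],\dots\rangle^c$, where the list on the right has $\ell-1$ entries.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show $\langle Y_B\rangle^c=0$ for all $B\ni\ell$ with $|B|\ge2$, by induction on $|B|$. Let $B'=B\setminus\{\ell\}$. The left side of \eqref{eq:cum} is $\gamma\langle Y_{B'}\rangle$. On the right, the partitions with the block $\{\ell\}$ sum to $\langle Y_{B'}\rangle\langle Y_\ell\rangle=\gamma\langle Y_{B'}\rangle$, and those in which the block of $\ell$ has at least two elements and is not $B$ vanish by induction. So the one-block term vanishes.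

(b) Induct on $\ell$. Subtract the expansions \eqref{eq:cum} of $\langle\cdots Y_iY_{i+1}\cdots\rangle$ and $\langle\cdots Y_{i+1}Y_i\cdots\rangle$. A partition that separates the two operators gives the same term in both, since no block sees their relative order; these terms cancel. The partitions with a block $B_0$ containing both operators correspond bijectively to the partitions in the expansion of $\langle\cdots[Y_i,Y_{i+1}]\cdots\rangle$, by merging the two entries. If $B_0$ is not the whole list, the difference of the two terms equals the corresponding term for the commutator by induction. The difference of the two expectations is the expectation with the commutator, so the one-block terms agree as well.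
\end{proof}

\begin{lemma}\label{lem:E}
Let $n_1,\dots,n_\ell\ge1$. The cumulant $\langle\mathcal E^{(n_1)}_{r_1},\dots,\mathcal E^{(n_\ell)}_{r_\ell}\rangle^c$ vanishes unless $\sum_ir_i=0$. For $\ell\ge2$ it lies in $R$, and
\begin{equation}\label{eq:two}
\langle\mathcal E_r^{(m)},\mathcal E_{-r}^{(n)}\rangle^c=\frac{[r(m+n)]}{[m+n]}\quad(r>0),\qquad \langle\mathcal E_r^{(m)},\mathcal E_{-r}^{(n)}\rangle^c=0\quad(r\le0).
\end{equation}
\end{lemma}

\begin{proof}
An expectation over a block vanishes unless the $r_i$ in the block sum to zero, which gives the first claim. For $\ell=2$ and $r\le0$, \eqref{eq:vac} and rule (a) give $0$. For $r>0$, rule (b) exchanges the operators, the exchanged cumulant vanishes by (a), and the commutator term is $[rn+rm]\,\langle\mathcal E_0^{(m+n)}\rangle=[r(m+n)]/[m+n]$. This is the geometric sum $\sum_{i=0}^{r-1}q^{(m+n)((r-1)/2-i)}\in R$.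

Let $\ell\ge3$ and $\sum r_i=0$. Some $r_j$ is nonnegative. Move the $j$-th operator to the last place by repeated use of (b). The final term vanishes by \eqref{eq:vac} and (a). By Lemma~\ref{lem:comm}, each commutator term is $[N]\in R$, for some $N\in\mathbb Z$, times a cumulant of $\ell-1\ge2$ operators of the same kind, whose upper indices are still positive. These lie in $R$ by induction.
\end{proof}

The induction ends at $\ell=2$, where the single denominator $[m+n]$ divides the last structure constant. For $\ell=1$ no commutator is available, and $\langle\mathcal E_0^{(n)}\rangle=1/[n]$.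

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Expand each $X_{m_i}$ into the operators $\mathcal E^{(m_i)}_{r_i}$ with $r_i\le m_i$ and coefficients in $R$. Only finitely many tuples satisfy $r_i\le m_i$ and $\sum r_i=0$, so by Lemma~\ref{lem:E} the cumulant $\langle X_{m_1},\dots,X_{m_\ell}\rangle^c$ is a finite sum of elements of $R$ when $\ell\ge2$. By \eqref{eq:log}, the coefficient of $p_\mu$ is a rational combination of such cumulants with $\ell=\ell(\mu)$.
\end{proof}

\begin{example}\label{ex:cum}
From \eqref{eq:c}, $c^{(1)}_j=1$ and $c^{(2)}_j=[j+1]/[1]$. For $\ell=1$ we have $\langle X_m\rangle=c^{(m)}_m/[m]$, which gives $1/[1]$ and $[3]/([1][2])$ for $m=1,2$, in agreement with \eqref{eq:logphi2}. For $\ell=2$, \eqref{eq:two} gives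
\[
\langle X_m,X_n\rangle^c=\sum_{r=1}^mc^{(m)}_{m-r}\,c^{(n)}_{n+r}\,\frac{[r(m+n)]}{[m+n]} .
\]
Thus $\langle X_1,X_1\rangle^c=1$, $\langle X_1,X_2\rangle^c=c^{(2)}_3=[4]/[1]$, and
\[
\langle X_2,X_1\rangle^c=\big(q^{1/2}+q^{-1/2}\big)+\frac{[6]}{[3]}=q^{3/2}+q^{1/2}+q^{-1/2}+q^{-3/2}=\frac{[4]}{[1]} .
\]
The last two agree because the $X_m$ are conjugates of the commuting operators $\alpha_m$.
\end{example}

\section{Integrality: proof of Theorem~\ref{thm:main}}\label{sec:main}

The formula for $\mathcal Z$ is Proposition~\ref{prop:pairing}. By Lemma~\ref{lem:parity} and Proposition~\ref{prop:key}, the coefficients of $\log\Psi_q$ in the $p_\mu$ lie in $\mathbb Q[q^{\pm1/2}]$, and so do those of $\Psi_q$.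

The power sum basis has removed the poles at the cost of rational constants. In the Schur basis the situation is the opposite: constants are integral and the denominators are products of $[n]$. Combining the two gives integrality. Write $\Psi_q=\sum_\nu B_\nu(q)s_\nu$. By (S2), $B_\nu$ is an integral combination of coefficients in the $p_\mu$, so $B_\nu\in\mathbb Q[q^{\pm1/2}]$. Also by (S2), $B_\nu$ is an integral combination of products $A_\mu(q)A_\rho(q^{-1})$, and $3\kappa/4\in\frac12\mathbb Z$ by (S6). So there is a product $P$ of factors $[n]$, $n\ge1$, with $PB_\nu\in R$. Let $c\ge1$ be the least integer with $cB_\nu\in R$, and suppose that a prime $l$ divides $c$. Then $P\cdot cB_\nu\in lR$. The ring $R/lR=\mathbb F_l[q^{\pm1/2}]$ is a domain in which each $[n]$ is nonzero, so $cB_\nu\in lR$, contradicting the minimality of $c$. Hence $B_\nu\in R$, and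
\[
\mathcal Z_d=\sum_{|\nu|=d}B_\nu(q)B_\nu(t)\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}].
\]

It remains to pass from $\mathcal Z$ to $\Omega_d$. We construct integers $n_{m,d}$, indexed by monomials $m$ in $q^{\pm1/2},t^{\pm1/2}$ and finitely many nonzero for each $d$, such that
\[
\mathcal Z(Q)=\prod_{d\ge1}\prod_m(1-mQ^d)^{-n_{m,d}} .
\]
Suppose that the factors with index less than $d$ are chosen so that both sides agree modulo $Q^d$. The coefficient of $Q^d$ in their product is an integral Laurent polynomial, and the factors with index $d$ add $\sum_mn_{m,d}\,m$ to it. So we define $\sum_mn_{m,d}\,m$ as the difference between $\mathcal Z_d$ and that coefficient. Taking logarithms,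
\[
\mathrm{GW}_d=\sum_{k\mid d}\frac1k\sum_mn_{m,d/k}\,m^k .
\]
Since $m^k=m(q_i^k)$, this is the relation \eqref{eq:def}, whose solution is unique. Therefore $\Omega_d=\sum_mn_{m,d}\,m\in\mathbb Z[q^{\pm1/2},t^{\pm1/2}]$, and $q^{1/2}=q_1^{1/2}q_0^{-1/2}$, $t^{1/2}=q_3^{1/2}q_2^{-1/2}$. \qed

\section{Symmetries and Newton polygon: proof of Theorem~\ref{thm:shape}}\label{sec:shape}

By Theorem~\ref{thm:main}, $\mathcal Z_d$, $\mathrm{GW}_d$ and $\Omega_d$ are Laurent polynomials in $q^{1/2},t^{1/2}$. We transfer properties from $\mathcal Z_d$ to $\mathrm{GW}_d$ through $\log\mathcal Z$, and to $\Omega_d$ by induction through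
\begin{equation}\label{eq:rec}
\Omega_d=\mathrm{GW}_d-\sum_{k\mid d,\ k\ge2}\frac1k\,\Omega_{d/k}(q^k,t^k).
\end{equation}
Write $D(e)=e(e-2)/2$, so that $D=D(d)$ and
\begin{equation}\label{eq:D}
D(e_1)+\dots+D(e_r)=D(e_1+\dots+e_r)-\sum_{i<j}e_ie_j .
\end{equation}

\emph{Symmetries.} We have $\Psi_{q^{-1}}=\Psi_q$ by definition, and the pairing is symmetric. So $\mathcal Z_d$ has the three symmetries. They commute with products and with $(q,t)\mapsto(q^k,t^k)$, hence they pass to $\mathrm{GW}_d$ and $\Omega_d$.

\emph{Parity.} Let $|\nu|=d$. Writing $[h]^{-1}=q^{-h/2}(1-q^{-h})^{-1}$ and using (S6), we get in $\mathbb Q((q^{-1/2}))$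
\begin{equation}\label{eq:e}
A_\nu(q)=q^{e(\nu)}\big(1+q^{-1}\mathbb Z[[q^{-1}]]\big),\qquad e(\nu)=n(\nu')-2n(\nu)-\frac d2 .
\end{equation}
All exponents in $A_\nu(q)$, and by \eqref{eq:inverse} all exponents in the degree $d$ part of $\phi_{q^{-1}}$, lie in $\frac d2+\mathbb Z$. This condition is multiplicative in the degree, so it holds for $(\Psi_q)_d$, and the exponents of $q$ and of $t$ in $\mathcal Z_d$ and $\mathrm{GW}_d$ lie in $\frac d2+\mathbb Z$. In \eqref{eq:rec}, $k\big(\frac{d}{2k}+\mathbb Z\big)\subset\frac d2+\mathbb Z$. Hence $\Omega_d\in(qt)^{d/2}\mathbb Z[q^{\pm1},t^{\pm1}]$.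

\emph{Top term of $\Psi_q$.} For $|\nu|=d\ge1$ we have $n(\nu')=\sum_i\binom{\nu_i}2\le\binom d2$ and $n(\nu)\ge0$, so $e(\nu)\le\binom d2-\frac d2=D(d)$, with equality exactly when $\nu=(d)$. By \eqref{eq:e} and \eqref{eq:inverse},
\[
(\phi_q)_d=q^{D(d)}\big(s_{(d)}+O(q^{-1})\big),\qquad(\phi_{q^{-1}})_d=q^{D(d)}\big((-1)^ds_{(1^d)}+O(q^{-1})\big).
\]
In $(\Psi_q)_d=\sum_{d_1+d_2=d}(\phi_q)_{d_1}(\phi_{q^{-1}})_{d_2}$ the terms with $d_1,d_2>0$ have exponents at most $D(d)-d_1d_2$ by \eqref{eq:D}. Therefore
\[
(\Psi_q)_d=q^{D(d)}\big(s_{(d)}+(-1)^ds_{(1^d)}\big)+\text{lower powers of }q .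
\]
For $d=1$ we know from \eqref{eq:logphi2} that $(\Psi_q)_1=0$, so $\mathcal Z_1=\mathrm{GW}_1=\Omega_1=0$. For $d\ge2$ the symmetry $q\mapsto q^{-1}$ shows that the exponents of $q$ and of $t$ in $\mathcal Z_d$ lie in $[-D(d),D(d)]$. The partitions $(d)$ and $(1^d)$ are distinct, so the coefficient of $(qt)^{D(d)}$ in $\mathcal Z_d$ is $\|s_{(d)}+(-1)^ds_{(1^d)}\|^2=2$.

\emph{Newton polygon.} We show by induction on $d\ge2$ that all exponents in $\Omega_d-\mathcal Z_d$ are smaller than $D(d)$ in absolute value; for $d=2$ this means $\Omega_2=\mathcal Z_2$. The difference $\mathrm{GW}_d-\mathcal Z_d$ is a combination of products $\mathcal Z_{e_1}\cdots\mathcal Z_{e_r}$ with $r\ge2$ and $\sum e_i=d$, and since $\mathcal Z_1=0$ we may assume all $e_i\ge2$. Their exponents are bounded in absolute value by $\sum D(e_i)<D(d)$. In \eqref{eq:rec} the term $k=d$ vanishes because $\Omega_1=0$. For $2\le k\le d/2$ the induction hypothesis bounds the exponents of $\Omega_{d/k}$ by $D(d/k)$, so those of $\Omega_{d/k}(q^k,t^k)$ are bounded by $kD(d/k)=\frac d2(\frac dk-2)<D(d)$.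 For $d=2$ and $d=3$ there are no such products or terms at all. Consequently $\Omega_d$ has exponents in $[-D,D]^2$ and coefficient $2$ at $q^Dt^D$, and the symmetries give the coefficient $2$ at all four corners.

\emph{Degrees two and three.} As just noted, $\Omega_2=\mathcal Z_2$ and $\Omega_3=\mathcal Z_3$. Since $\log\Psi_q$ starts in degree two, it agrees with $\Psi_q$ in degrees two and three. By \eqref{eq:logphi2}, $(\Psi_q)_2=p_1^2$. The only partition of $3$ of even length is $(2,1)$, so Lemma~\ref{lem:parity}, \eqref{eq:log} and Example~\ref{ex:cum} give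
\[
(\Psi_q)_3=2\cdot\frac1{2!}\big(\langle X_2,X_1\rangle^c+\langle X_1,X_2\rangle^c\big)\frac{p_2p_1}2=\frac{[4]}{[1]}\,p_2p_1 .
\]
With $z_{(1,1)}=z_{(2,1)}=2$ we obtain $\mathcal Z_2=2$ and $\mathcal Z_3=2\,[4]_q[4]_t/([1]_q[1]_t)$. \qed

\begin{remark}
Since $\Omega_1=0$, the relation \eqref{eq:def} gives $\mathrm{GW}_d=\Omega_d$ for $d\le3$, and $\mathrm{GW}_{g,d}$ is the part of degree $2g-2$ in the expansion. Thus $\mathrm{GW}_{g,1}=0$ for all $g$, and $\mathrm{GW}_{g,2}=0$ except for $\mathrm{GW}_{1,2}=2$. Setting $q=t=1$ in $\Omega_3$ gives $\mathrm{GW}_{1,3}=32$.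
\end{remark}

\begin{thebibliography}{9}

\bibitem{LLZ}
C.-C.~M.~Liu, K.~Liu, J.~Zhou, \emph{A formula of two-partition Hodge integrals}, J. Amer. Math. Soc. \textbf{20} (2007), 149--184.

\bibitem{Macdonald}
Macdonald, I.3, Ex.~2.

\bibitem{OP}
Okounkov, Pandharipande, Ann. of Math. \textbf{163} (2006), \S2.2.

\bibitem{Schuler}
Yannik Schuler, \emph{Gromov--Witten invariants and membrane indices of fivefolds via the topological vertex}, arXiv:2603.24256 (2026).

\end{thebibliography}
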